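
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The volume flux group of $T^7\#\Sigma^7$}


\begin{abstract}
Let $M=T^7\#\Sigma$ be the connected sum of the standard $7$-torus with a homotopy $7$-sphere of order $d$ in $\Theta_7\cong\mathbb Z/28$. We show that the volume flux group of $M$ is non-trivial, and in fact equal, under Poincar\'e duality, to $\mathrm{vol}(\mu)\cdot d\cdot H_1(M;\mathbb Z)$. When $\Sigma$ is exotic, $M$ admits no effective smooth circle action, so the loops of diffeomorphisms that carry the flux do not come from circle actions. We also show that in dimensions $n\ge 6$ the rank of the volume flux group is unchanged by connected sum with a homotopy sphere.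
\end{abstract}

\section{Introduction}

\subsection*{Flux and orbits}

Let $N$ be a closed, connected, oriented smooth manifold of dimension $n$ with a volume form $\mu$. Let $\mathrm{Diff}^\mu$ be the group of diffeomorphisms preserving $\mu$, with the $C^\infty$ topology, and $\mathrm{Diff}^\mu_0$ its identity component. A smooth path $\varphi_t$ in $\mathrm{Diff}^\mu_0$ with $\varphi_0=\mathrm{id}$ is generated by vector fields $X_t$ with $\dot\varphi_t=X_t\circ\varphi_t$, and $d(i_{X_t}\mu)=\mathcal L_{X_t}\mu=0$. Its flux is
\[
\mathrm{Flux}_\mu(\varphi_t)=\int_0^1[i_{X_t}\mu]\,dt\in H^{n-1}(N;\mathbb R).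
\]
It depends only on the homotopy class of the path relative to its endpoints and defines a homomorphism on the universal cover of $\mathrm{Diff}^\mu_0$. The \emph{volume flux group} is the image of loops,
\[
\Gamma_\mu=\mathrm{Flux}_\mu\bigl(\pi_1(\mathrm{Diff}^\mu_0)\bigr)\subset H^{n-1}(N;\mathbb R).
\]

Think of $\varphi_t$ as the motion of an incompressible fluid; the flux records how much fluid crosses each closed hypersurface. When $\varphi_t$ is a loop, every particle returns to its starting point, and any two particles travel along freely homotopic orbits, because $N$ is connected. So the flux should be the total volume times the homology class of one orbit. To say this precisely, identify $H^{n-1}(N;\mathbb R)$ with $H_1(N;\mathbb R)$ by letting $c$ correspond to $\gamma$ when $\int_N\beta\wedge c=\int_\gamma\beta$ for all closed $1$-forms $\beta$, and put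
\[
L(N)=\mathrm{im}\bigl(\mathrm{ev}_*\colon\pi_1(\mathrm{Diff}(N),\mathrm{id})\to H_1(N;\mathbb Z)/\mathrm{tors}\subset H_1(N;\mathbb R)\bigr),\qquad \mathrm{ev}_*[\varphi_t]=[t\mapsto\varphi_t(x)].
\]
We call $\mathrm{ev}_*[\varphi_t]$ the \emph{orbit class} of the loop; it does not depend on $x$. Then $\Gamma_\mu=\mathrm{vol}(\mu)\cdot L(N)$, where $\mathrm{vol}(\mu)=\int_N\mu$ (Lemma~\ref{lem:flux} below). In particular $\Gamma_\mu$ depends on $\mu$ only up to scale, and whether it vanishes is a question about $N$ alone: \emph{is there a loop of diffeomorphisms whose orbits have infinite order in homology?}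

The simplest source of such loops is a smooth circle action with homologically essential orbits; translations give $L(T^n)=H_1(T^n;\mathbb Z)$. On the other hand $L(N)=0$ if $H_1(N;\mathbb R)=0$. Moreover, the class of an orbit $\varphi_t(x)$ is central in $\pi_1(N,x)$, since for a loop $\gamma$ at $x$ the torus $(s,t)\mapsto\varphi_t(\gamma(s))$ makes it commute with $\gamma$; hence $L(N)=0$ for surfaces of genus at least two.

\subsection*{The question and the results}

Now let $M=T^7\#\Sigma$, where $\Sigma$ is a homotopy $7$-sphere not diffeomorphic to $S^7$. This manifold is homeomorphic to $T^7$. Its fundamental group is abelian, and loops of \emph{homeomorphisms} realize all of $H_1(M;\mathbb Z)$, so nothing topological forces $L(M)$ to vanish. But by a theorem of Assadi and Burghelea $M$ admits no effective smooth circle action, so the obvious source of flux is missing. Kedra, Kotschick and Morita \cite{KKM} ask whether the volume flux group of $M$ is non-trivial, and state that this question is open. The answer is yes, and the group can be determined.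

\begin{theorem}\label{thm:A}
Let $M=T^7\#\Sigma$, where $\Sigma$ has order $d$ in $\Theta_7\cong\mathbb Z/28$. Then $L(M)=d\cdot H_1(M;\mathbb Z)$. Hence $\Gamma_\mu=\mathrm{vol}(\mu)\cdot d\cdot H_1(M;\mathbb Z)$ for every volume form $\mu$ on $M$. This is a lattice of full rank $7$; in particular $\Gamma_\mu\ne0$.
\end{theorem}

So for exotic $\Sigma$ the manifold $M$ has non-trivial volume flux group but no effective smooth circle action. The inclusion $d\cdot H_1(M;\mathbb Z)\subset L(M)$ is a special case of a general statement. Here $\Theta_n$ is the group of homotopy $n$-spheres, and $H_1(N)$ and $H_1(N\#\Sigma)$ are identified through the complement of the ball in which the sum is formed. (Any two orientation-preserving embeddings of a closed ball in $N$ are related by a diffeomorphism isotopic to the identity, so the choice of the ball does not matter.)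

\begin{theorem}\label{thm:B}
Let $N$ be closed, connected and oriented of dimension $n\ge6$, and let $\Sigma\in\Theta_n$ have order $d$. Then
\[
d\,L(N)\subset L(N\#\Sigma)\qquad\text{and}\qquad d\,L(N\#\Sigma)\subset L(N).
\]
So the rank of the volume flux group is unchanged by connected sum with homotopy spheres.
\end{theorem}

\subsection*{The idea}

A homotopy sphere $\Sigma$ of dimension $n\ge6$ is described by a compactly supported diffeomorphism $h$ of an open disc of dimension $m=n-1$. For $n=7$, the manifold $T^7\#\Sigma$ is the mapping torus of $h$, extended by the identity to $T^6$. The mapping torus carries the suspension flow. At time $d$ this flow does not return to the identity but to the diffeomorphism that acts by $h^d$ in every fiber. If $\Sigma$ has order $d$, then $h^d$ is isotopic to the identity, so one would like to close up the path by performing such an isotopy in all fibers at once. The difficulty is that an isotopy of the mapping torus must be compatible with the monodromy, and an isotopy $\kappa_u$ from $h^d$ to $\mathrm{id}$ need not commute with $h$. The failure is measured by the loop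 of commutators $u\mapsto[h^{-1},\kappa_u]$ in the diffeomorphism group of the disc (Lemma~\ref{lem:obstruction}). For an arbitrary isotopy there is no reason for this loop to be contractible.

The remedy is to choose $\kappa$ well. Shrink the support of $h$, first move $h^d$ by translation off the support of $h$, and only then deform it to the identity. The deformation now commutes with $h$, so only the translation contributes. The contribution is a commutator loop formed from copies of powers of $h$ alone, and the classes $c(\cdot,\cdot)$ of such loops are biadditive and antisymmetric; antisymmetry comes from the fact that moving one disc to the right or the other to the left produces the same relative motion. So the obstruction is $-d\,c(h,h)$ with $2c(h,h)=0$. It vanishes if $d$ is even, and if $d$ is odd it vanishes once $h$ is chosen to be a square. The case $d=2$ is worked out by hand in Section~\ref{sec:commutators}.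

For the upper bound, a loop of diffeomorphisms of $M$ with orbit class $r$ times a primitive class makes $S^1\times M$ fiber over the circle in two homotopic ways, one with fiber $T^7$ and one with fiber $T^7\#(-r\Sigma)$. The fibers are then h-cobordant, and the integrality of the $\hat A$-genus forces $d\mid r$.

Section~\ref{sec:flux} relates flux to orbits, and Sections~\ref{sec:tori} and~\ref{sec:commutators} show that the obstruction can be made to vanish. The lower and upper bounds in Theorem~\ref{thm:A} are proved in Sections~\ref{sec:lower} and~\ref{sec:upper}, and Theorem~\ref{thm:B} in Section~\ref{sec:general}. The non-triviality of $\Gamma_\mu$ is complete with Corollary~\ref{cor:nontrivial}.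

\section{Flux is volume times orbit class}\label{sec:flux}

Loops in groups are based at the identity. We first record that paths of diffeomorphisms may be taken smooth.

\begin{lemma}\label{lem:smoothpaths}
Let $N$ be closed. Every continuous path in $\mathrm{Diff}(N)$ is homotopic relative to its endpoints to a path that is smooth in $(t,x)$ and constant in $t$ near both endpoints.
\end{lemma}

\begin{proof}
For a Riemannian metric, $\xi\mapsto(x\mapsto\exp_x\xi(x))$ maps the convex set of vector fields with small $C^1$ norm homeomorphically onto a neighborhood $U$ of $\mathrm{id}$. Given a path $f_t$, subdivide so that $f_tf_{t_i}^{-1}\in U$ for $t\in[t_i,t_{i+1}]$, replace each piece by the straight segment in this chart, and reparametrize so that the path is constant near each $t_i$.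
\end{proof}

Smooth paths will always be reparametrized in this way before they are concatenated, so that the result is again smooth.

\begin{lemma}\label{lem:flux}
$\Gamma_\mu=\mathrm{vol}(\mu)\cdot L(N)$ for every volume form $\mu$ on $N$.
\end{lemma}

\begin{proof}
\emph{Computation for a smooth loop in $\mathrm{Diff}^\mu$.} Let $\beta$ be a closed $1$-form. As $\beta\wedge\mu=0$, we have $0=i_{X_t}(\beta\wedge\mu)=\beta(X_t)\mu-\beta\wedge i_{X_t}\mu$. Since $\varphi_t$ preserves $\mu$,
\begin{align*}
\int_N\beta\wedge\mathrm{Flux}_\mu(\varphi_t)
&=\int_0^1\!\!\int_N\beta(X_t)\,\mu\,dt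
=\int_0^1\!\!\int_N\varphi_t^*\bigl(\beta(X_t)\bigr)\,\mu\,dt\\
&=\int_N\Bigl(\int_{t\mapsto\varphi_t(x)}\beta\Bigr)\mu(x)
=\mathrm{vol}(\mu)\int_{\mathrm{ev}_*[\varphi]}\beta ,
\end{align*}
because all orbits are freely homotopic. So $\mathrm{Flux}_\mu(\varphi_t)$ corresponds to $\mathrm{vol}(\mu)\,\mathrm{ev}_*[\varphi]$.

\emph{From $\mathrm{Diff}$ to $\mathrm{Diff}^\mu$.} It remains to see that all loops in $\mathrm{Diff}(N)$ may be used. We recall Moser's argument. Fix a metric, with codifferential $\delta$ and Laplacian $\Delta$. Let $f$ be an orientation-preserving diffeomorphism. Then $\mu-f^*\mu$ has integral zero, hence is exact, and $\eta_f=\delta\Delta^{-1}(\mu-f^*\mu)$ satisfies $d\eta_f=\mu-f^*\mu$ by Hodge theory. The forms $\mu_s=(1-s)\mu+sf^*\mu$ are volume forms. Define $Y_s$ by $i_{Y_s}\mu_s=\eta_f$ and let $\psi_s$ be its flow with $\psi_0=\mathrm{id}$. Then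
\[
\tfrac{d}{ds}\psi_s^*\mu_s=\psi_s^*\bigl(d\,i_{Y_s}\mu_s+f^*\mu-\mu\bigr)=\psi_s^*\bigl(d\eta_f+f^*\mu-\mu\bigr)=0,
\]
so $(f\psi_1)^*\mu=\psi_1^*\mu_1=\mu_0=\mu$. Put $R_s(f)=f\psi_s$. This depends continuously on $(s,f)$, and smoothly on parameters if $f$ does. We have $R_0(f)=f$ and $R_1(f)\in\mathrm{Diff}^\mu$, and $R_s(f)=f$ for all $s$ if $f\in\mathrm{Diff}^\mu$, since then $\eta_f=0$. Hence every loop in $\mathrm{Diff}(N)$, which we may take smooth by Lemma~\ref{lem:smoothpaths}, is deformed by $R_s$ to a smooth loop in $\mathrm{Diff}^\mu$ with the same value of $\mathrm{ev}_*$. Also every continuous loop in $\mathrm{Diff}^\mu$ is homotopic within $\mathrm{Diff}^\mu$ to a smooth one: smooth it in $\mathrm{Diff}(N)$ and apply $R_1$ to the homotopy. So the computation above applies to all classes.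
\end{proof}

\section{Mapping tori and the obstruction}\label{sec:tori}

\subsection{Homotopy spheres and regluing}

Let $D=D^m$ be the closed unit disc, $m\ge2$, and $B_r(p)\subset\mathbb R^m$ the closed ball of radius $r$ about $p$; put $B_r=B_r(0)$ and
\[
B=B_{1/8}.
\]
Let $\mathrm{Diff}_c(\mathrm{int}\,D)$ be the group of diffeomorphisms with compact support in $\mathrm{int}\,D$; isotopies in it have support in a fixed compact subset. Put $n=m+1$. For $h\in\mathrm{Diff}_c(\mathrm{int}\,D)$ let $\bar h$ be its extension by the identity to $S^m=\partial D^n\supset D$. We use two standard theorems.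
\begin{itemize}
\item (Smale, Cerf) For $n\ge6$ the assignment $h\mapsto\Sigma_h=D^n\cup_{\bar h}D^n$ induces an isomorphism $\pi_0\mathrm{Diff}_c(\mathrm{int}\,D^{n-1})\cong\Theta_n$.
\item (Kervaire, Milnor) $\Theta_n$ is finite for $n\ge5$.
\end{itemize}
The hypothesis $n\ge 6$ in Theorem~\ref{thm:B} is there for the first of these.

Write $S^1=\mathbb R/\mathbb Z$ and
\[
T_h=\mathbb R\times D\big/\bigl((t+1,x)\sim(t,h(x))\bigr).
\]
Suppose $h$ is supported in $B$. For $x\in D\setminus B$ we have $[t+1,x]=[t,x]$, so $S^1\times(D\setminus B)\subset T_h$. Let $j\colon S^1\times D\to N$ be an orientation-preserving embedding. We write $N_h$ for the closed manifold obtained from $N$ by replacing $j(S^1\times D)$ with $T_h$, where $j(s,x)$ is identified with $[s,x]$ for $x\in D\setminus B$.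

For $0<\epsilon<\frac12$ the balls $j([\frac12-\epsilon,\frac12+\epsilon]\times B_{1/4})$ in $N$ and $\{[s,x]:|s-\frac12|\le\epsilon,\ x\in B_{1/4}\}$ in $N_h$ have the same complement; the first part of the following proof makes this explicit. This gives the identification $H_1(N)=H_1(N_h)$ used throughout.

\begin{lemma}\label{lem:reglue}
The manifold $N_h$ is obtained from $N$ by cutting along $j(\{\frac12\}\times D)$ and regluing by $h^{\pm1}$. If $n\ge6$, then $N_h\cong N\#\Sigma(h)$, compatibly with the identifications of $H_1$, where $[h]\mapsto\Sigma(h)$ is an isomorphism $\pi_0\mathrm{Diff}_c(\mathrm{int}\,D)\cong\Theta_n$ that does not depend on $N$ and $j$.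
\end{lemma}

\begin{proof}
The open set $N\setminus j(\{\frac12\}\times B)$ embeds in $N_h$ by $j(s,x)\mapsto[s,x]$ for $s\in(-\frac12,\frac12)$, $x\in D$, by $j(s,x)\mapsto[s,x]$ for $x\in D\setminus B$ and all $s$, and by the identity off $j(S^1\times D)$. The rest of $N_h$ is covered by a slab $\{[s,x]:|s-\frac12|<\epsilon\}$. For $s<\frac12$ the point $[s,x]$ of the slab is $j(s,x)$. For $s>\frac12$ we have $[s,x]=[s-1,h(x)]$ with $s-1\in(-\frac12,\frac12)$. Hence
\begin{equation}\label{eq:slab}
[s,x]=j(s,x)\ \ (s<\tfrac12),\qquad [s,x]=j(s,h(x))\ \ (s>\tfrac12).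
\end{equation}
This is the first assertion. The change takes place inside an embedded ball, and everything outside it is left alone. Write $N=N\#S^n$ with this ball in the summand $S^n$ and $j(\{\frac12\}\times B)$ in an equator. Cutting $S^n$ along a disc in the equator and regluing by $h$ gives $\Sigma_h$ or $\Sigma_{h^{-1}}=-\Sigma_h$, according to the side from which the gluing is read. This choice is the same for all $N$ and $j$, and in either case $[h]\mapsto\Sigma(h)$ is an isomorphism. (Every class has a representative supported in $B$, since conjugation by a dilation does not change isotopy classes.)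
\end{proof}

\subsection{Fiberwise diffeomorphisms}

A smooth family $f_t$, $t\in\mathbb R$, of diffeomorphisms of $D$ defines a diffeomorphism $[t,x]\mapsto[t,f_t(x)]$ of $T_h$ exactly when
\begin{equation}\label{eq:equivariance}
f_{t+1}=h^{-1}f_th ,
\end{equation}
because $[t+1,f_{t+1}(x)]=[t,hf_{t+1}(x)]$ must agree with $[t,f_th(x)]$. In particular, if $g$ commutes with $h$, there is the diffeomorphism
\[
F_g\colon T_h\to T_h,\qquad F_g[t,x]=[t,g(x)].
\]
The translation $[t,x]\mapsto[t+d,x]$ is $F_{h^d}$. Our task is to deform $F_{h^d}$ to the identity. By \eqref{eq:equivariance}, applying a single isotopy $\kappa_u$ from $g=h^d$ to $\mathrm{id}$ in every fiber is allowed only if $h^{-1}\kappa_uh=\kappa_u$. If this fails, we can still start with $\kappa_u$ at one end of the fundamental domain $0\le t\le1$, arrive with $h^{-1}\kappa_uh$ at the other end, and interpolate in between. This is what Lemma~\ref{lem:obstruction} does.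

Let $\mathcal G$ be the topological group of diffeomorphisms of $D$ supported in $B_{15/16}$, with the $C^\infty$ topology, and $[a,b]=aba^{-1}b^{-1}$ for $a,b\in\mathcal G$. We extend elements of $\mathcal G$ by the identity to $\mathbb R^m$.

\begin{lemma}\label{lem:mollify}
$\mathcal G$ is the open subset $\{\det(I+Dw)>0\}$ of the affine Fr\'echet space of maps $\mathrm{id}+w\colon\mathbb R^m\to\mathbb R^m$ with $\mathrm{supp}\,w\subset B_{15/16}$. It is open already in the $C^1$ topology.
\end{lemma}

\begin{proof}
Openness is clear from the formula. If $\det(I+Dw)>0$ everywhere, then $\mathrm{id}+w$ is a proper local diffeomorphism, hence a covering of $\mathbb R^m$, hence a diffeomorphism. Conversely, the Jacobian determinant of an element of $\mathcal G$ has no zero and equals $1$ outside a ball.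
\end{proof}

Consequently a continuous family in $\mathcal G$ over an interval or a square, extended constantly past its parameter domain, can be convolved with a smooth bump function in the parameters. If the bump has small support, the result stays in $\mathcal G$, is smooth in all variables, is $C^1$-close to the original family, and is unchanged where the family is constant in the parameters on a neighborhood larger than the support of the bump. The same applies with $B_{15/16}$ replaced by any other closed ball.

\begin{lemma}[Obstruction]\label{lem:obstruction}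
Let $h,g\in\mathcal G$ commute, and let $\kappa_u$, $u\in[0,1]$, be a smooth path in $\mathcal G$ from $g$ to $\mathrm{id}$. If the loop $u\mapsto[h^{-1},\kappa_u]$ is null-homotopic in $\mathcal G$, then $F_g$ is smoothly isotopic to $\mathrm{id}_{T_h}$ through diffeomorphisms supported in $\{[t,x]:|x|\le\frac{15}{16}\}$.
\end{lemma}

\begin{proof}
\emph{Step 1: interpolation.} Let $\vartheta\colon[0,1]\to[0,1]$ be smooth, equal to $1$ near $0$ and near $1$, equal to $0$ near $\frac12$, and monotone on $[0,\frac12]$ and on $[\frac12,1]$. For $u\in[0,1]$ put
\[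
f^u_t=\kappa_{u\vartheta(t)}\quad(0\le t\le\tfrac12),\qquad
f^u_t=h^{-1}\kappa_{u\vartheta(t)}h\quad(\tfrac12\le t\le1),
\]
and extend to $t\in\mathbb R$ by \eqref{eq:equivariance}. Near $t=\frac12$ both formulas give $\kappa_0=g=h^{-1}gh$. Near $t=0$ we have $f^u_t=\kappa_u$, and near $t=1$ we have $f^u_t=h^{-1}\kappa_uh$, as \eqref{eq:equivariance} requires. So $[t,x]\mapsto[t,f^u_t(x)]$ is a smooth isotopy of $T_h$. It starts at $F_g$ for $u=0$. For $u=1$ it ends at
\[
E_\ell\colon[t,x]\mapsto[t,\ell(t)(x)]\quad(0\le t\le1),
\]
where $\ell$ is a smooth loop at $\mathrm{id}$, constant near $t=0$ and $t=1$, that runs through $\kappa$ backwards from $\mathrm{id}$ to $g$ and then through $h^{-1}\kappa h$ from $g$ to $\mathrm{id}$.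

\emph{Step 2: $\ell$ is null-homotopic.} This holds if and only if the paths $\kappa$ and $h^{-1}\kappa h$ from $g$ to $\mathrm{id}$ are homotopic relative to their endpoints. Multiplying pointwise on the right by $\kappa_u^{-1}$, we see that this holds if and only if $u\mapsto h^{-1}\kappa_uh\kappa_u^{-1}=[h^{-1},\kappa_u]$ is null-homotopic, which is the hypothesis.

\emph{Step 3: from a null-homotopy of $\ell$ to an isotopy of $E_\ell$.} Say $\ell=\mathrm{id}$ for $t$ within $2\epsilon_0$ of $0$ and $1$. The restriction of $\ell$ to $[\epsilon_0,1-\epsilon_0]$ is null-homotopic relative to its endpoints. Extending by $\mathrm{id}$, we get a null-homotopy $H(s,t)$ of $\ell$, equal to $\mathrm{id}$ for $t$ within $\epsilon_0$ of $0$ and $1$. We may take it independent of $s$ for $s$ near $0$ and near $1$. A mollification $H_\epsilon$ in $(s,t)$ is smooth, stays in $\mathcal G$, equals $\mathrm{id}$ for $t$ near $0$ and $1$, and is a homotopy from the mollified loop $\ell_\epsilon$ to the constant loop. For small $\epsilon$ the segments $(1-\sigma)\ell+\sigma\ell_\epsilon$, $\sigma\in[0,1]$, also stay in $\mathcal G$,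 by Lemma~\ref{lem:mollify}. Applying $\ell\mapsto E_\ell$ to all these loops gives, after reparametrization, a smooth isotopy from $E_\ell$ to $\mathrm{id}$. All maps used are fiberwise in $\mathcal G$, so the supports are as claimed.
\end{proof}

\section{Commutator loops}\label{sec:commutators}

We now choose $h$ and $\kappa$ so that the obstruction can be computed and vanishes.

\subsection{Two moves}

For $a\in\mathcal G$ supported in $B$ and $|p|\le\frac{13}{16}$ let $a\langle p\rangle\in\mathcal G$ be the conjugate of $a$ by the translation by $p$. This is a copy of $a$, supported in $B_{1/8}(p)\subset B_{15/16}$, and it depends continuously on $p$. Clearly $(ab)\langle p\rangle=a\langle p\rangle b\langle p\rangle$. The group $\pi_1(\mathcal G)=\pi_1(\mathcal G,\mathrm{id})$ is abelian and written additively; the sum of two classes is represented by the pointwise product of loops.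

Let $a$ and $b$ be commuting elements supported in $B$, and let $|v|=\frac12$. Since $[a,b]=\mathrm{id}$, and since the supports of $a$ and $b\langle v\rangle$ are disjoint,
\[
u\mapsto[a,b\langle uv\rangle],\qquad u\in[0,1],
\]
is a loop at $\mathrm{id}$. Let $c(a,b)\in\pi_1(\mathcal G)$ be its class. It does not depend on $v$, because the sphere $|v|=\frac12$ is connected; this is where $m\ge2$ is used. All elements of these loops are supported in $B_{5/8}$.

\begin{lemma}[Conjugation]\label{lem:conj}
Let $\lambda$ be a loop in $\mathcal G$ at $\mathrm{id}$ with all $\lambda(u)$ supported in $B_{5/8}$, let $b\in\mathcal G$ be supported in $B$, and let $\rho\colon[0,1]\to B_{1/2}$ be continuous. Then the loop $u\mapsto b\langle\rho(u)\rangle\,\lambda(u)\,b\langle\rho(u)\rangle^{-1}$ is homotopic to $\lambda$ through loops at $\mathrm{id}$, and its elements are again supported in $B_{5/8}$.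
\end{lemma}

The element $b$ may lie outside the identity component of $\mathcal G$, so it cannot simply be deformed to $\mathrm{id}$; instead it is moved to a place where it does not interfere.

\begin{proof}
Choose $p$ with $|p|=\frac{13}{16}$ and put $\rho_s(u)=(1-s)\rho(u)+sp$, so $|\rho_s(u)|\le\frac{13}{16}$. The loops $b\langle\rho_s(u)\rangle\lambda(u)b\langle\rho_s(u)\rangle^{-1}$ are based at $\mathrm{id}$, because $\lambda(0)=\lambda(1)=\mathrm{id}$. For $s=0$ we have the given loop. For $s=1$ the support of $b\langle p\rangle$ is disjoint from $B_{5/8}$, since $\frac{13}{16}-\frac18>\frac58$, and we get $\lambda$. The last claim holds because $b\langle\rho(u)\rangle$ is supported in $B_{5/8}$.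
\end{proof}

\begin{lemma}[Sliding]\label{lem:slide}
Let $a,b$ be commuting elements supported in $B$. Then $c(b,a)=-c(a,b)$.
\end{lemma}

\begin{proof}
The class $-c(a,b)$ is represented by $u\mapsto[a,b\langle uv\rangle]^{-1}=[b\langle uv\rangle,a]$. For $s\in[0,1]$ consider
\[
u\mapsto\bigl[\,b\langle suv\rangle,\ a\langle(s-1)uv\rangle\,\bigr].
\]
At $u=0$ this is $[b,a]=\mathrm{id}$. At $u=1$ the supports lie in balls of radius $\frac18$ with centers $sv$ and $(s-1)v$, at distance $|v|=\frac12>\frac14$, so the commutator is again $\mathrm{id}$. For $s=1$ we have the loop $[b\langle uv\rangle,a]$. For $s=0$ we have $[b,a\langle-uv\rangle]$, which represents $c(b,a)$ with $-v$ in place of $v$. See Figure~\ref{fig:slide}.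
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.0]
\begin{scope}[shift={(0,0)}]
\draw (0,0) circle (1.7);
\draw[fill=gray!30] (0,0) circle (0.28); \node at (0,0) {$a$};
\draw[dashed] (1.0,0) circle (0.28); \node at (1.0,0) {$b$};
\draw[->] (0,0.42) -- (1.0,0.42);
\node at (0,-2.05) {$s=1$};
\end{scope}
\begin{scope}[shift={(4.4,0)}]
\draw (0,0) circle (1.7);
\draw[dashed,fill=gray!30] (-0.5,0) circle (0.28); \node at (-0.5,0) {$a$};
\draw[dashed] (0.5,0) circle (0.28); \node at (0.5,0) {$b$};
\draw[->] (0.05,0.42) -- (0.5,0.42);
\draw[->] (-0.05,0.42) -- (-0.5,0.42);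
\node at (0,-2.05) {$s=\frac12$};
\end{scope}
\begin{scope}[shift={(8.8,0)}]
\draw (0,0) circle (1.7);
\draw[dashed,fill=gray!30] (-1.0,0) circle (0.28); \node at (-1.0,0) {$a$};
\draw (0,0) circle (0.28); \node at (0,0) {$b$};
\draw[->] (0,0.42) -- (-1.0,0.42);
\node at (0,-2.05) {$s=0$};
\end{scope}
\end{tikzpicture}
\caption{Antisymmetry of commutator loops (schematic). Each panel shows a loop of commutators of two diffeomorphisms of a disc with small supports (small circles, drawn at the end of the motion; dashed if the support has moved). The two supports start together at the center, where the diffeomorphisms commute, and move apart along the arrows until they are disjoint. On the left only $b$ moves, on the right only $a$ moves, in the opposite direction. The relative motion is the same in all panels, and varying $s$ gives a homotopy between the loops.}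
\label{fig:slide}
\end{figure}

\subsection{Order two by hand}\label{sub:two}

Before the general case we show how the two moves work together when $d=2$. Suppose $h$ is supported in $B$ and there is a smooth isotopy $\omega_u$ from $h^2$ to $\mathrm{id}$, supported in $B$. Let $\kappa$ first follow $h^2\langle uv\rangle$ and then $\omega_u\langle v\rangle$, reparametrized to be smooth. In the second half $\kappa$ is supported in $B_{1/8}(v)$ and commutes with $h$, so the loop $[h^{-1},\kappa_u]$ is constant there. Its first half is $[h^{-1},b_u^2]$ with $b_u=h\langle uv\rangle$. Put $\lambda(u)=[h^{-1},b_u]$, a loop of class $c(h^{-1},h)$. Then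
\[
[h^{-1},b_u^2]=\lambda(u)\cdot b_u\lambda(u)b_u^{-1}.
\]
By Lemma~\ref{lem:conj} the conjugation by $b_u$ does not change the homotopy class, so the obstruction is $2[\lambda]$. On the other hand, by Lemma~\ref{lem:slide}, $-[\lambda]=c(h,h^{-1})$ is represented by
\[
[h,b_u^{-1}]=hb_u^{-1}h^{-1}b_u=(hb_u^{-1})\,\lambda(u)\,(hb_u^{-1})^{-1},
\]
and Lemma~\ref{lem:conj}, applied first to the conjugation by $b_u^{-1}=h^{-1}\langle uv\rangle$ and then to that by $h=h\langle0\rangle$, shows that this loop is homotopic to $\lambda$. So $-[\lambda]=[\lambda]$, and the obstruction $2[\lambda]$ vanishes: by Lemma~\ref{lem:obstruction}, $F_{h^2}$ is isotopic to the identity of $T_h$.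

\subsection{General order}

For general $d$ the obstruction is $c(h^{-1},h^d)$, and we need to know how $c$ depends on powers.

\begin{lemma}\label{lem:biadd}
Let $A\subset\mathcal G$ be an abelian subgroup of elements supported in $B$. Then $c\colon A\times A\to\pi_1(\mathcal G)$ is biadditive and antisymmetric. In particular $2c(a,a)=0$ for $a\in A$.
\end{lemma}

\begin{proof}
Antisymmetry is Lemma~\ref{lem:slide}, and it reduces biadditivity to the second variable. There we use the identity
\[
[a,bb']=[a,b]\cdot b[a,b']b^{-1}.
\]
With $b\langle uv\rangle$ and $b'\langle uv\rangle$ in place of $b$ and $b'$, it expresses a loop of class $c(a,bb')$ as the product of a loop of class $c(a,b)$ and the loop $[a,b'\langle uv\rangle]$ conjugated by $b\langle uv\rangle$. By Lemma~\ref{lem:conj} the latter has class $c(a,b')$.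
\end{proof}

\begin{proposition}\label{prop:key}
Let $m\ge2$ and let a class in $\pi_0\mathrm{Diff}_c(\mathrm{int}\,D^m)$ have finite order $d$. It has a representative $h$ supported in $B$ such that $F_{h^d}$ is smoothly isotopic to the identity of $T_h$ through diffeomorphisms supported in $\{[t,x]:|x|\le\frac{15}{16}\}$.
\end{proposition}

\begin{proof}
\emph{Choice of $h$.} If $d$ is even, let $h$ be any representative. If $d$ is odd, the class generates a cyclic group of odd order, so it is twice another class; let $k$ represent that class and put $h=k^2$. In both cases there is an isotopy $\omega_u$ from $h^d$ to $\mathrm{id}$ with compact support in $\mathrm{int}\,D$. We make it constant near its ends and mollify it; then it is smooth and has the same ends. Conjugation by a dilation $x\mapsto sx$, $0<s\le1$, does not change isotopy classes. Conjugating $h$, $\omega_u$ and, for $d$ odd, $k$ by the dilation with $s=\frac18$, we may assume that they are all supported in $B$.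

\emph{Choice of $\kappa$.} Fix $|v|=\frac12$. Let $\kappa$ be the path from $h^d$ to $\mathrm{id}$ that first follows $h^d\langle uv\rangle$ and then $\omega_u\langle v\rangle$, reparametrized to be smooth. As in the case $d=2$, the loop $[h^{-1},\kappa_u]$ is constant in its second half, and its first half is $[h^{-1},h^d\langle uv\rangle]$. By Lemma~\ref{lem:biadd}, applied to the cyclic group generated by $h$, its class is
\[
c(h^{-1},h^d)=-d\,c(h,h).
\]

\emph{Vanishing.} If $d$ is even, $d\,c(h,h)=0$ because $2c(h,h)=0$. If $d$ is odd, then $c(h,h)=c(k^2,k^2)=4c(k,k)=0$, by Lemma~\ref{lem:biadd} for the group generated by $k$. So Lemma~\ref{lem:obstruction} applies with $g=h^d$.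
\end{proof}

\begin{remark}
For odd $d$ and an arbitrary representative $h$ supported in $B$, the argument leaves the class $c(h,h)$, of which we only know $2c(h,h)=0$. Choosing $h$ to be a square removes it.
\end{remark}

\section{The lower bound: \texorpdfstring{$\Gamma_\mu\neq0$}{nontriviality}}\label{sec:lower}

Let $m=6$ and let $D\subset T^6$ be a disc embedded with its orientation. For $h$ supported in $B$ let $\hat h$ be its extension by the identity to $T^6$. Applying the construction of Section~\ref{sec:tori} to the inclusion $j\colon S^1\times D\subset S^1\times T^6=T^7$, we obtain the mapping torus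
\[
M_h=\mathbb R\times T^6\big/\bigl((t+1,x)\sim(t,\hat h(x))\bigr)\cong T^7\#\Sigma(h).
\]
We identify $H_1(M_h;\mathbb Z)=H_1(T^7;\mathbb Z)=\mathbb Z^7$. For $x_0\in T^6\setminus D$ the first basis vector $e_1$ is the class of the circle $t\mapsto[t,x_0]$.

\begin{proposition}\label{prop:lower}
Let $M=T^7\#\Sigma$ with $\Sigma$ of order $d$ in $\Theta_7$. Then $M\cong M_h$ for some $h$ supported in $B$ with $[h]$ of order $d$, and $d\,e_1\in L(M_h)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:reglue} there is a class of order $d$ that is mapped to $\Sigma$; let $h$ be the representative given by Proposition~\ref{prop:key}. The suspension flow $s_\tau[t,x]=[t+\tau,x]$ satisfies $s_d[t,x]=[t,\hat h^d(x)]$. So $s_d$ equals $F_{h^d}$ on $T_h$ and the identity elsewhere. By Proposition~\ref{prop:key} it is isotopic to $\mathrm{id}$ by an isotopy with compact support in $\mathrm{int}\,T_h$. The path $s_\tau$, $0\le\tau\le d$, followed by this isotopy is a loop in $\mathrm{Diff}(M_h)$. The orbit of $[0,x_0]$ runs $d$ times around $t\mapsto[t,x_0]$ and then stays fixed, so its class is $d\,e_1$.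
\end{proof}

\begin{corollary}\label{cor:nontrivial}
The volume flux group of $T^7\#\Sigma$ is non-trivial for every homotopy $7$-sphere $\Sigma$.
\end{corollary}

\begin{proof}
The projection $M_h\to\mathbb R/\mathbb Z$ has degree $d$ on the class $d\,e_1\in L(M_h)$, so $L(M_h)\ne0$. Apply Lemma~\ref{lem:flux}.
\end{proof}

To pass from $e_1$ to all directions we use the symmetries of the torus. The following statement is free of coordinates, so that it applies to $M_h$ as well as to $T^7\#\Sigma$.

\begin{lemma}\label{lem:sl}
Let $M\cong T^7\#\Sigma$. Every automorphism of determinant $1$ of $H_1(M;\mathbb Z)\cong\mathbb Z^7$ is induced by a diffeomorphism of $M$, and $L(M)$ is invariant under these automorphisms. If $\Sigma$ has order $d$, then $d\,H_1(M;\mathbb Z)\subset L(M)$.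
\end{lemma}

\begin{proof}
It is enough to prove the first statement for $M=T^7\#\Sigma$, with $H_1(M;\mathbb Z)=H_1(T^7;\mathbb Z)$ and $A\in SL(7,\mathbb Z)$. Let $A_s$ be a smooth path from $I$ to $A$ in the connected group $SL(7,\mathbb R)$. Multiply the time-dependent linear vector field $\dot A_sA_s^{-1}x$ by a cutoff function that is supported in a small ball about $0\in T^7$ and equal to $1$ near $0$. Its flow gives a diffeomorphism $g$ of $T^7$ that is isotopic to $\mathrm{id}$ and equals $A$ near $0$. So $Ag^{-1}$ is the identity near $0$ and acts as $A$ on $H_1(T^7)$. Form the connected sum inside a ball about $0$ on which $Ag^{-1}=\mathrm{id}$, and extend by the identity. (The size of this ball affects neither $M$ nor the identification of $H_1$.)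

If $\varphi_t$ is a loop in $\mathrm{Diff}(M)$ with orbit class $\xi$ and $f$ is a diffeomorphism, then $f\varphi_tf^{-1}$ is a loop with orbit class $f_*\xi$; hence $L(M)$ is invariant. By Proposition~\ref{prop:lower}, $L(M)$ contains $d$ times a primitive vector. As $SL(7,\mathbb Z)$ acts transitively on primitive vectors, $L(M)$ contains $d$ times every primitive vector, and so $d\,H_1(M;\mathbb Z)\subset L(M)$.
\end{proof}

\section{The upper bound}\label{sec:upper}

We must show that orbit classes of loops are divisible by $d$. First we show that $\Sigma'$ is trivial if $T^7\#\Sigma'$ is h-cobordant to $T^7$. Recall the following from Kervaire and Milnor: every homotopy $7$-sphere $\Sigma'$ bounds a $3$-connected parallelizable $8$-manifold $W$; its signature is $8k$ for an integer $k$, and $\Sigma'$ is standard if and only if $28\mid k$. This is the part of the proof of Theorem~\ref{thm:A} that is particular to dimension $7$.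

An h-cobordism between closed manifolds $F_1$ and $F_2$ is a compact manifold $Z$ with boundary the disjoint union of $F_1$ and $F_2$, such that both inclusions $F_i\hookrightarrow Z$ are homotopy equivalences. No orientations are assumed.

\begin{lemma}\label{lem:hcob}
Let $\Sigma'\in\Theta_7$. If $T^7$ and $T^7\#\Sigma'$ are h-cobordant, then $\Sigma'$ is standard.
\end{lemma}

\begin{proof}
The plan is to close up the h-cobordism to an $8$-manifold $X$ that is spin, has $p_1^2=0$ and signature $8k$, and to use that $\hat A(X)$ is an integer.

\emph{The two pieces.} Let $Z$ be an h-cobordism between $F_1\cong T^7$ and $F_2\cong T^7\#\Sigma'$. It retracts to $F_1$, and $TZ|_{F_1}=TF_1\oplus\mathbb R$, so $Z$ is orientable. Let $\Sigma'=\partial W$ as above, and let $V$ be the boundary sum of $T^7\times[0,1]$ and $W$, formed at $T^7\times1$. Then $\partial V=(T^7\#\Sigma')\sqcup-(T^7\times0)$ and $V\simeq T^7\vee W$. Moreover $W$ has reduced cohomology only in degree $4$, with any coefficients. In degrees at most $3$ this holds because $W$ is $3$-connected. For $5\le i\le7$ we have $H^i(W)\cong H_{8-i}(W,\partial W)\cong H_{8-i}(W)=0$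 by Lefschetz duality and because $\partial W$ is a homology sphere, and $H^8(W)=0$.

\emph{Maps to $T^7$.} Map $W$ to the disc along which the boundary sum is formed, by the identity on that disc, and then project $T^7\times[0,1]$ to $T^7$. This gives $p\colon V\to T^7$. Restricted to $T^7\#\Sigma'$ it has degree $1$ and induces an isomorphism on $\pi_1$; since $T^7\#\Sigma'$ is homeomorphic to $T^7$, hence aspherical, $p|_{F_2}$ is a homotopy equivalence. Let $r\colon Z\to F_1\cong T^7$ be a retraction that is a homotopy inverse of the inclusion. Then $r|_{F_2}$ is a homotopy equivalence as well. Maps to $T^7$ are classified by their effect on $\pi_1$, so $r|_{F_2}\simeq A\circ p|_{F_2}$ for some $A\in GL(7,\mathbb Z)$.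

\emph{Gluing.} Let $X=V\cup Z$, where the copies of $F_2$ are glued by the identity and $T^7\times0$ is glued to $F_1\cong T^7$ by $A$. Then $A^{-1}r$ agrees with $p$ on $T^7\times0$, and up to homotopy on $F_2$.

We check orientations. Give $F_2$ the orientation of $T^7\#\Sigma'$, and orient $Z$ so that $\partial Z=-F_2+F_1'$, where $F_1'$ is $F_1$ with a suitable orientation. Then $[F_1']=[F_2]$ in $H_7(Z)$. The map $A^{-1}r$ has degree $1$ on $F_2$, as $p$ has, hence also on $F_1'$. Composed with the gluing map $A\colon T^7\times0\to F_1'$ it is the identity, so this gluing map preserves orientation. As $\partial V=F_2-T^7\times0$ and $\partial Z=-F_2+F_1'$, the orientations of $V$ and $Z$ fit together, and $X$ is closed and oriented.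

Interpolating between $p$ and $A^{-1}r$ in a collar of $F_2$, we get a map $X\to T^7$. Together with a circle coordinate running once around $V\cup Z$ it gives a map
\[
\Psi\colon X\to T^8=T^7\times S^1
\]
that takes $V$ and $Z$ to $T^7\times J_1$ and $T^7\times J_2$, where $J_1,J_2$ are the two arcs of $S^1$ with common endpoints.

\emph{$X$ is spin.} By the computation of $H^*(W)$, the map $\Psi$ induces isomorphisms on $H^i(\,\cdot\,;\mathbb Z/2)$, $i=5,6$, between $T^7\times J_1$ and $V$. It does so also between $T^7\times J_2$ and $Z$, and between $T^7\times(J_1\cap J_2)$ and $V\cap Z$, where it is a homotopy equivalence. By the Mayer--Vietoris sequence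
\[
H^5(V)\oplus H^5(Z)\to H^5(V\cap Z)\to H^6(X)\to H^6(V)\oplus H^6(Z)\to H^6(V\cap Z),
\]
the corresponding sequence for $T^8$, and the five lemma, $\Psi^*\colon H^6(T^8;\mathbb Z/2)\to H^6(X;\mathbb Z/2)$ is an isomorphism. All $Sq^i$ with $i>0$ vanish on $H^*(T^8;\mathbb Z/2)$, because this ring is generated by classes of degree $1$ and square zero. Hence $Sq^2=0$ on $H^6(X;\mathbb Z/2)$. The Wu class $v_2$ is characterized by $Sq^2z=v_2z$ for $z\in H^6(X;\mathbb Z/2)$, so $v_2=0$, and $w_2(X)=v_2+v_1^2=0$, as $v_1=w_1(X)=0$.

\emph{$p_1^2=0$.} We use rational coefficients. The class $p_1(X)$ restricts to $p_1(V)$, which is zero because it is zero on $T^7\times[0,1]$ and on $W$. So $p_1(X)$ lifts to $y\in H^4(X,V)\cong H^4(Z,\partial Z)$, and $p_1(X)^2$ is the image of $y\cup y=y\cup j(y)$, where $j\colon H^4(Z,\partial Z)\to H^4(Z)$. But $j=0$, since the next map $H^4(Z)\to H^4(\partial Z)$ is injective: already $H^4(Z)\to H^4(F_1)$ is an isomorphism.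

\emph{Signature.} We have $H_4(V)=H_4(T^7)\oplus H_4(W)$. Classes in the first summand come from $T^7\times0\subset\partial V$ and lie in the radical of the intersection form. So $\mathrm{sign}\,V=\mathrm{sign}\,W=8k$. Also $\mathrm{sign}\,Z=0$ because $j=0$. By Novikov additivity $\mathrm{sign}\,X=8k$.

\emph{Conclusion.} Hirzebruch's signature theorem gives $8k=\frac1{45}(7p_2-p_1^2)[X]=\frac7{45}p_2[X]$, so $p_2[X]=\frac{360k}7$. Hence
\[
\hat A(X)=\tfrac1{5760}(7p_1^2-4p_2)[X]=-\tfrac{4\cdot360\,k}{7\cdot5760}=-\tfrac k{28}.
\]
The $\hat A$-genus of a closed spin manifold is an integer. So $28\mid k$, and $\Sigma'$ is standard.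
\end{proof}

\begin{proposition}\label{prop:upper}
Let $M=T^7\#\Sigma$ with $\Sigma$ of order $d$. Then $L(M)\subset d\,H_1(M;\mathbb Z)$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:lower} we may take $M=M_h$ with $[h]$ of order $d$. Let $\pi\colon M_h\to\mathbb R/\mathbb Z$, $\pi[t,x]=t$, be the projection. Let $\varphi_t$ be a loop in $\mathrm{Diff}(M)$ with orbit class $\xi\in\mathbb Z^7$. By Lemma~\ref{lem:smoothpaths} we may take it smooth and constant near $t=0,1$, so that it is smooth on $S^1$. If $\xi=0$ there is nothing to prove. Otherwise let $r\ge1$ be the greatest common divisor of the entries of $\xi$. By Lemma~\ref{lem:sl} we may conjugate the loop so that $\xi=r\,e_1$.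

\emph{Two fibrations.} On $Q=S^1\times M$ define
\[
q_1(t,z)=\pi(\varphi_t(z)),\qquad q_2(t,z)=\pi(z)+rt .
\]
The map $\Phi(t,z)=(t,\varphi_t(z))$ is a diffeomorphism of $Q$, and $q_1$ is $\Phi$ followed by the submersion $(t,z)\mapsto\pi(z)$. So $q_1$ is a submersion, and so is $q_2$; both are fiber bundles, as $Q$ is compact. They agree on $0\times M$ and both have degree $r$ on $S^1\times z$, so they are homotopic. Hence $q_1-q_2\colon Q\to\mathbb R/\mathbb Z$ lifts to a function $f\colon Q\to\mathbb R$.

The fibers over $0$ are as follows. For $q_1$, the diffeomorphism $\Phi$ maps the fiber to $S^1\times\pi^{-1}(0)$, so $F_1\cong S^1\times T^6=T^7$. For $q_2$, we have $F_2=\{(t,z):\pi(z)=-rt\}$. It is parametrized by $(t,x)\mapsto(t,[-rt,x])$, $(t,x)\in\mathbb R\times T^6$, and since $[-r(t+1),x]=[-rt,\hat h^{-r}(x)]$, the points $(t+1,x)$ and $(t,\hat h^{-r}(x))$ are identified. So $F_2\cong M_{h^{-r}}\cong T^7\#\Sigma(h^{-r})$.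

\emph{An h-cobordism between the fibers.} Let $\bar Q\to Q$ be the infinite cyclic cover pulled back from $\mathbb R\to\mathbb R/\mathbb Z$ by $q_1$, with tautological lift $\bar q_1\colon\bar Q\to\mathbb R$ of $q_1$. Let $\bar q_2=\bar q_1-f$, where $f$ is pulled back to $\bar Q$; this is a lift of $q_2$ with the same behavior under deck transformations. So $\bar Q$ is also the pullback of $\mathbb R\to\mathbb R/\mathbb Z$ by $q_2$. Hence each $\bar q_i$ is a fiber bundle over $\mathbb R$, and $\bar Q\cong F_i\times\mathbb R$, with $\bar q_i$ the projection to $\mathbb R$. Choose $C>\sup|f|$ and put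
\[
Z=\{\bar q_1\ge0\}\cap\{\bar q_2\le C\}.
\]
On $Z$ we have $0\le\bar q_1\le2C$, so $Z$ is compact. Since $\{\bar q_2\ge C\}\subset\{\bar q_1>0\}$ and $\{\bar q_1\le0\}\subset\{\bar q_2<C\}$, it is a manifold whose boundary is the disjoint union of $\bar q_1^{-1}(0)\cong F_1$ and $\bar q_2^{-1}(C)\cong F_2$. The set $\{\bar q_1\ge0\}\cong F_1\times[0,\infty)$ is the union of $Z$ and $\{\bar q_2\ge C\}\cong F_2\times[C,\infty)$. The latter deformation retracts to $\bar q_2^{-1}(C)$, so $Z$ is a deformation retract of $F_1\times[0,\infty)$, and $F_1\hookrightarrow Z$ is a homotopy equivalence. In the same way $\{\bar q_2\le C\}\cong F_2\times(-\infty,C]$ is the union of $Z$ and $\{\bar q_1\le0\}\cong F_1\times(-\infty,0]$; so $Z$ is a deformation retract of it, and $F_2\hookrightarrow Z$ is a homotopy equivalence.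

Thus $T^7$ and $T^7\#\Sigma(h^{-r})$ are h-cobordant. By Lemma~\ref{lem:hcob} $\Sigma(h^{-r})$ is standard, that is, $-r[h]=0$. As $[h]$ has order $d$, we get $d\mid r$ and $\xi\in d\,\mathbb Z^7$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Lemma~\ref{lem:sl} and Proposition~\ref{prop:upper} give $L(M)=d\,H_1(M;\mathbb Z)$, and Lemma~\ref{lem:flux} gives the statement about $\Gamma_\mu$.
\end{proof}

\section{Connected sums with homotopy spheres in general}\label{sec:general}

We now prove Theorem~\ref{thm:B}. It is enough to prove the first inclusion $d\,L(N)\subset L(N\#\Sigma)$. Indeed, $-\Sigma$ also has order $d$, and $(N\#\Sigma)\#(-\Sigma)\cong N$ by a diffeomorphism that is the identity outside a ball, hence compatible with the identifications of $H_1$. So the second inclusion is the first one for $N\#\Sigma$ and $-\Sigma$. The two inclusions show that $L(N)$ and $L(N\#\Sigma)$ have the same rank, and so do the flux groups, by Lemma~\ref{lem:flux}.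

Let $\varphi_t$ be a loop in $\mathrm{Diff}(N)$ with orbit class $\xi$. In the case of the torus the loop was a translation along the circle, and it became the suspension flow of $M_h$. In general we have to make $\varphi_t$ look like a translation near the disc along which $N$ is cut. Throughout, $m=n-1$ and $c=(\frac12,0)\in S^1\times D$. The function $\theta\colon[0,1]\to[0,1]$ is smooth, $0$ near $0$ and $1$ near $1$. By Lemma~\ref{lem:smoothpaths} we may assume that $\varphi_t$ is smooth, with $\varphi_t=\mathrm{id}$ for $t$ near $0$ and $1$.

\subsection{A normal form near one disc}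

\begin{lemma}\label{lem:normal}
After a homotopy of the loop $\varphi$ there are an orientation-preserving embedding $j\colon S^1\times D\to N$ and $\epsilon>0$ with
\[
\varphi_t(j(s,x))=j(s+\theta(t),x)\qquad\text{for }|s-\tfrac12|<\epsilon,\ x\in D,\ t\in[0,1].
\]
\end{lemma}

\begin{proof}
We match $\varphi_t$ with the translation first on the frame at one point, then on a small ball, and finally extend to $N$.

\emph{(i) Frames.} Fix $y_0\in N$. As $n\ge3$, the loop $\varphi_t(y_0)$ is homotopic, relative to $y_0$, to an embedded circle. As $N$ is oriented, the normal bundle of this circle is trivial. So there is an orientation-preserving embedding $j\colon S^1\times D\to N$ with $j(c)=y_0$ for which $t\mapsto j(\frac12+\theta(t),0)$ is based homotopic to $\varphi_t(y_0)$. In the bundle of oriented frames of $N$ consider the loops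
\[
f^0_t=d\varphi_t\circ dj_c,\qquad f^1_t=dj_{(\frac12+\theta(t),0)},
\]
both based at $dj_c$. They lie over homotopic loops in $N$, so by the homotopy lifting property $f^0$ is based homotopic to $f^1_tA_t$ for some loop $A_t$ in $GL^+(n,\mathbb R)$ at $I$. The map $\pi_1SO(n-1)\to\pi_1SO(n)$ is onto, so $A$ is homotopic to $\mathrm{diag}(1,C_{\theta(t)})$ for a smooth loop $C\colon S^1\to SO(n-1)$ with $C_0=I$. Replace $j$ by $j'(s,x)=j(s,C_{s-1/2}x)$. Since $dj'_{(s,0)}=dj_{(s,0)}\,\mathrm{diag}(1,C_{s-1/2})$, we have $dj'_c=dj_c$. So $f^0$ is unchanged, and $f^1_t$ becomes $f^1_t\,\mathrm{diag}(1,C_{\theta(t)})$. We may therefore assume that $f^0$ and $f^1$ are based homotopic. Both are constant near $t=0,1$, so there is a smooth homotopy $f^s_t$ between them that is stationary near $s=0,1$ and constant near $t=0,1$.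

\emph{(ii) Small balls.} Choose a metric on $N$ for which $j$ is an isometry on $S^1\times B_{1/2}$ with its flat product metric. For small $w\in\mathbb R\times\mathbb R^m$ we can write
\[
\varphi_t(j(c+w))=\exp\bigl(f^0_t(w+R_t(w))\bigr),\qquad R_t(0)=0,\quad dR_t(0)=0,
\]
because $f^0_t=d\varphi_t\circ dj_c$. Let $K=\{|w|\le\nu\}$ with $\nu<\frac12$ so small that $|dR_t|\le\frac12$ on $K$ for all $t$. Then $w\mapsto w+(1-\sigma)R_t(w)$ is an embedding of $K$ for $\sigma\in[0,1]$, and for $\nu$ small all the maps
\[
w\mapsto\exp\bigl(f^0_t(w+(1-\sigma)R_t(w))\bigr),\qquad w\mapsto\exp(f^s_tw)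
\]
are embeddings of $K$, since they use the exponential map only within the injectivity radius. Letting first $\sigma$ run from $0$ to $1$ and then $s$ from $0$ to $1$ we obtain, after reparametrization, a smooth family of embeddings $J^s_t\colon K\to N$ with
\[
J^0_t(w)=\varphi_t(j(c+w)),\qquad J^1_t(w)=\exp(f^1_tw)=j\bigl(c+w+(\theta(t),0)\bigr).
\]
The last equality holds because $j$ is an isometry of a flat product. For $t$ near $0$ and $1$ we have $\varphi_t=\mathrm{id}$ and $f^s_t=dj_c$, hence $R_t=0$ and $J^s_t(w)=j(c+w)$ for all $s$.

\emph{(iii) Isotopy extension.} Put $I^s_t=\varphi_t^{-1}J^s_t$, so that $I^0_t(w)=j(c+w)$, and $I^s_t(w)=j(c+w)$ for $t$ near $0,1$. The velocities $\partial_sI^s_t$ form a field along the compact submanifold $\{(s,t,I^s_t(w))\}$ of $[0,1]^2\times N$, and they vanish for $t$ near $0,1$. Extend this field to a smooth family of vector fields on $N$, and multiply by a cutoff function in $t$ that vanishes near $t=0,1$ and equals $1$ for all $t$ at which the velocities are not identically zero. This does not change the field along the submanifold. Integrating in $s$ gives diffeomorphisms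 $\Theta^s_t$ of $N$ with $\Theta^0_t=\mathrm{id}$, with $\Theta^s_t=\mathrm{id}$ for $t$ near $0,1$, and with $\Theta^s_t(j(c+w))=I^s_t(w)$. The loops $\varphi_t\Theta^s_t$ deform $\varphi$ to a loop $\varphi_t\Theta_t^1$ that takes $j(c+w)$ to $J^1_t(w)=j(c+w+(\theta(t),0))$ for $|w|\le\nu$. Call it $\varphi_t$ again. Finally replace $j$ by $(s,x)\mapsto j(s,\frac\nu2x)$ and put $\epsilon=\frac\nu2$.
\end{proof}

\subsection{Transplanting the loop}

Fix $\varphi$, $j$ and $\epsilon$ as in Lemma~\ref{lem:normal}. Choose $h$ by Proposition~\ref{prop:key} in the class of order $d$ with $\Sigma(h)=\Sigma$. By Lemma~\ref{lem:reglue}, $N_h\cong N\#\Sigma$, where $N_h$ is formed with the embedding $j$. The maps $F_h$ and $F_{h^d}$ are extended to $N_h$ by the identity.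

The loop $\varphi_t$ does not act on $N_h$, since it moves the disc $j(\{\frac12\}\times D)$ along which $N$ was cut. We first undo the translation in $N$, so that the support $j(\{\frac12\}\times B)$ of the regluing stays fixed and the resulting path carries over to $N_h$, and then put the translation back \emph{inside $N_h$}. After one full turn the translation of $T_h$ is not the identity but $F_h$, and this is the only change.

\begin{proposition}\label{prop:transplant}
There are a path $\Psi_t$ in $\mathrm{Diff}(N_h)$ from $\mathrm{id}$ to $F_h$ and a point $q\in N_h\setminus T_h$ such that $t\mapsto\Psi_t(q)$ is a loop of class $\xi$ in $H_1(N_h;\mathbb Z)/\mathrm{tors}=H_1(N;\mathbb Z)/\mathrm{tors}$.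
\end{proposition}

\begin{proof}
Let $\chi\colon D\to[0,1]$ be smooth and radial, $\chi=1$ on $B_{15/16}$ and $\chi=0$ near $\partial D$. Put $\mathcal W=j(S^1\times D)$.

\emph{Undoing the translation.} For $\tau\in[0,1]$ let $\rho^\tau\in\mathrm{Diff}(N)$ be given by $\rho^\tau(j(s,x))=j(s+\tau\chi(x),x)$ on $\mathcal W$ and by the identity elsewhere. Put
\[
\psi_t=(\rho^{\theta(t)})^{-1}\varphi_t .
\]
By Lemma~\ref{lem:normal}, $\psi_t$ is the identity on $j(U)$, where $U=(\frac12-\epsilon,\frac12+\epsilon)\times B_{15/16}$. In particular it preserves $N\setminus j(\{\frac12\}\times B)$. Moreover $\psi_0=\mathrm{id}$ and $\psi_1=(\rho^1)^{-1}$. The manifold $N_h$ is the union of the open sets $N\setminus j(\{\frac12\}\times B)$ and $\{[s,x]:|s-\frac12|<\epsilon,\ |x|<\frac{15}{16}\}$. By \eqref{eq:slab}, the points of the second set that lie in the first belong to $j(U)$, because $h$ preserves $B_{15/16}$. So $\psi_t$ on the first set and the identity on the second fit together to an isotopy $\hat\psi_t$ of $N_h$ from $\mathrm{id}$ to $\hat\rho^{-1}$, where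
\[
\hat\rho[s,x]=[s,x]\ \ (|x|\le\tfrac{15}{16}),\qquad \hat\rho[s,x]=[s+\chi(x),x]\ \ (|x|\ge\tfrac{15}{16}),
\]
and $\hat\rho=\mathrm{id}$ off $T_h$.

\emph{Putting it back.} On $T_h$ let $\sigma_\tau[t,x]=[t+\tau\chi(x),x]$, extended by the identity to $N_h$. This is well defined, since $\chi\circ h=\chi$. For $|x|\le\frac{15}{16}$ we have $\sigma_1[t,x]=[t+1,x]=[t,h(x)]=F_h[t,x]$ and $\hat\rho=\mathrm{id}$. Elsewhere $\sigma_1=\hat\rho$ and $F_h=\mathrm{id}$. So $\sigma_1=\hat\rho F_h$, and
\[
\Psi_t=\hat\psi_t\,\sigma_{\theta(t)}
\]
is a path in $\mathrm{Diff}(N_h)$ from $\mathrm{id}$ to $\hat\rho^{-1}\hat\rho F_h=F_h$.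

\emph{An orbit.} Let $q\in N\setminus\mathcal W=N_h\setminus T_h$. Then $\Psi_t(q)=\psi_t(q)=(\rho^{\theta(t)})^{-1}\varphi_t(q)$. This is a loop, and it avoids $j(U)$, because $\psi_t$ fixes $j(U)$ pointwise. In $N$ it is homotopic to $\varphi_t(q)$ through the loops $t\mapsto(\rho^{u\theta(t)})^{-1}\varphi_t(q)$, $u\in[0,1]$, based at $q$. So its class in $H_1(N;\mathbb Z)/\mathrm{tors}$ is $\xi$. Since it lies in the complement of $j(U)$, which $N$ and $N_h$ have in common and through which their first homology groups are identified, it has class $\xi$ in $H_1(N_h;\mathbb Z)/\mathrm{tors}$ as well.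
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
With $\Psi_t$ and $q$ as in Proposition~\ref{prop:transplant}, concatenate the paths $\Psi_t,\ \Psi_tF_h,\ \dots,\ \Psi_tF_h^{d-1}$. The result runs from $\mathrm{id}$ to $F_h^d=F_{h^d}$. Since $F_h(q)=q$, the point $q$ traces out a loop of class $d\,\xi$ along it. By Proposition~\ref{prop:key}, $F_{h^d}$ is isotopic to $\mathrm{id}$ by an isotopy supported in $\mathrm{int}\,T_h$, which keeps $q$ fixed. Together this is a loop in $\mathrm{Diff}(N_h)$ with orbit class $d\,\xi$. Hence $d\,\xi\in L(N_h)=L(N\#\Sigma)$, which is the first inclusion. As explained at the beginning of this section, the rest follows.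
\end{proof}

\begin{thebibliography}{9}
\bibitem{KKM} J. Kedra, D. Kotschick, S. Morita, \emph{Crossed flux homomorphisms and vanishing theorems for flux groups}, arXiv:math/0503230 (2005).
\end{thebibliography}

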